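# Seven very general points on $\mathbb P^1\times\mathbb P^2$ and on $\mathbb P^1\times\mathbb P^3$

## 1. Does the factor $\mathbb P^1$ matter? A guess and its tests

Let $X_{1,n,s}$ be the blow-up of $\mathbb P^1\times\mathbb P^n$ in $s$ very general points. For which $n,s$ is it log Fano, or a Mori dream space? The answer one would first guess is that the factor $\mathbb P^1$ is harmless: $X_{1,n,s}$ should be a Mori dream space for exactly those $s$ for which $\mathbb P^n$ blown up in $s$ points has a finitely generated effective cone. These notes show that this guess is wrong for $(n,s)=(2,7),(2,8),(3,7)$. We work over $\mathbb C$; Section 10 treats other fields.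

**Definition 1.1.** A property holds for a *very general* point of a variety if it holds outside a countable union of proper closed subsets. For example, a very general $t\in\mathbb P^1$ avoids any prescribed countable set. For $X_{1,n,s}$ the parameter is the $s$-tuple of points.

**Definition 1.2.** A cone is *polyhedral* if it is generated by finitely many vectors; equivalently, it is cut out by finitely many linear inequalities $\phi\ge0$. The cone $x^2+y^2\le z^2$, $z\ge0$ in $\mathbb R^3$ is not polyhedral. $\mathrm{Eff}(\cdot)$ is the convex cone generated by the classes of effective divisors.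

**Definition 1.3.** A normal projective variety $X$ is *log Fano* if there is an effective $\mathbb Q$-divisor $\Delta$ with $(X,\Delta)$ klt and $-(K_X+\Delta)$ ample. In particular every coefficient of $\Delta$ is less than $1$. Example: on the Hirzebruch surface $\mathbb F_2$ with $(-2)$-curve $C$ and fiber $F$, $-K$ is not ample, since $K\cdot C=0$. But for $0<\varepsilon<1$ we have $-(K+\varepsilon C)\cdot C=2\varepsilon>0$ and $-(K+\varepsilon C)\cdot F=2-\varepsilon>0$. Since $C,F$ generate the cone of curves, $\Delta=\varepsilon C$ shows that $\mathbb F_2$ is log Fano.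

**Definition 1.4.** Let $X$ be smooth projective with $\mathrm{Pic}\,X$ free of finite rank. $X$ is a *Mori dream space* (MDS) if $\mathrm{Cox}(X)=\bigoplus_{v\in\mathrm{Pic}X}H^0(X,v)$ is a finitely generated algebra. Then $\mathrm{Eff}(X)$ is polyhedral: every effective class is the degree of a monomial in homogeneous generators, so their degrees generate $\mathrm{Eff}(X)$. By Birkar–Cascini–Hacon–McKernan (BCHM), every $\mathbb Q$-factorial log Fano variety is an MDS.

On $X_{1,n,s}$ let $H_1,H_2$ be the pullbacks of the hyperplane classes of $\mathbb P^1,\mathbb P^n$ and $E_i$ the exceptional divisors. These classes freely generate the Picard group. We use the following facts, listed with the question by Grange, Postinghel and Prendergast-Smith, "Log Fano blowups of mixed products of projective spaces and their effective cones" (arXiv:2109.03736):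

- (F1) $X_{1,n,s}$ is log Fano, hence an MDS, if $n\in\{2,3\}$ and $s\le6$.
- (F2) $X_{1,n,s}$ is an MDS if $s\le n+1$.
- (F3) $X_{1,n,s}$ is not an MDS if $n\in\{2,4\}$ and $s\ge9$, if $n=3$ and $s\ge8$, or if $n\ge5$ and $s\ge n+4$.
- (F4) (Mukai, Castravet–Tevelev) For $n>1$, the effective cone of $\mathbb P^n$ blown up in $s$ very general points is finitely generated iff $n=2,s\le8$; or $n=3,s\le7$; or $n=4,s\le8$; or $n\ge5,s\le n+3$.

**Remark 1.5 (half of the guess is true).** *If $\mathrm{Eff}(X_{1,n,s})$ is polyhedral, so is the effective cone of the blow-up $Y$ of $\mathbb P^n$ in $s$ very general points.* Write a class as $aH_1+dH_2-\sum m_iE_i$. A prime divisor is some $E_i$ (then $a=0$) or the strict transform of a divisor of bidegree $(a,d)$, so $a\ge0$ on $\mathrm{Eff}(X_{1,n,s})$, and $\{a=0\}$ cuts out a face. A section of $dH_2-\sum m_iE_i$ is a form $F$ of degree $d$ on $\mathbb P^n$ whose pullback has multiplicity $\ge m_i$ at $p_i=(a_i,q_i)$. This multiplicity equals that of $F$ at $q_i$. So the face is $\mathrm{Eff}(Y)$, and a face of a polyhedral cone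 is polyhedral.

With (F4) this gives every statement in (F3). For $n\in\{2,3\}$ only $X_{1,2,7}$, $X_{1,2,8}$, $X_{1,3,7}$ are left, and the guess says that all three are Mori dream spaces. We test it.

*Two points.* For $n=2$, $s=2$ we can move the points to $([1:0],[1:0:0])$ and $([0:1],[0:1:0])$, so $X_{1,2,2}$ is toric and its Cox ring is a polynomial ring, with one variable for each of the seven boundary divisors $E_1,E_2$, $H_1-E_1,H_1-E_2$, $H_2-E_1,H_2-E_2$, $H_2-E_1-E_2$. The face $a=0$ is generated by $E_1,E_2,H_2-E_1-E_2$, the effective cone of $\mathbb P^2$ blown up twice. The guess passes.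

*The case $n=1$.* The rule would compare $X_{1,1,s}$ with $\mathbb P^1$, where blowing up points changes nothing, and predict no bound on $s$. But for $s\ge1$, $X_{1,1,s}$ is $\mathbb P^2$ blown up in $s+1$ very general points, so by (F4) its effective cone is finitely generated only for $s\le7$. The product structure can matter.

*Anticanonical numbers.* On a blow-up of a point in dimension $3$, resp. $4$, $E^3=1$, resp. $E^4=-1$. So
$$(-K)^3=(2H_1+3H_2-2\textstyle\sum E_i)^3=54-8s\quad(n=2),\qquad (-K)^4=(2H_1+4H_2-3\textstyle\sum E_i)^4=512-81s\quad(n=3).$$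
For $s=6$ these are $6$ and $26$; for $s=7$ they are $-2$ and $-55$. Counting conditions, $h^0(-K)\ge30-4s$ for $n=2$ and $h^0(-K)\ge105-15s$ for $n=3$; at $s=7$ these bounds are $2$ and $0$. Something changes between $6$ and $7$.

**Theorem A.** None of $X_{1,2,7},\ X_{1,2,8},\ X_{1,3,7}$ is a Mori dream space. Hence (BCHM) none of them is log Fano.

**Theorem B.**
1. For $n\in\{2,3\}$: $X_{1,n,s}$ is log Fano $\iff$ it is an MDS $\iff s\le6$.
2. For $s\ge7$, $\mathrm{Eff}(X_{1,2,s})$ is not polyhedral. On $X=X_{1,2,7}$, $h^0(-mK_X)=m+1$ for all $m\ge0$; in particular $-K_X$ is not big.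
3. On $X=X_{1,3,7}$, let $P$ be the unique member of $|H_1+H_2-\sum E_i|$. Then $-K_X$ is big, but every effective $\mathbb Q$-divisor $\sim_{\mathbb Q}-K_X$ contains $P$ with coefficient $\ge1$, and the constant $1$ is sharp. Moreover the cone generated by the classes of prime divisors $\ne P$ is not polyhedral.

The first assertion of part 3 gives a second proof that $X_{1,3,7}$ is not log Fano.

## 2. What anticanonical sections decide, and what they leave open

If $X$ is log Fano, then $-K_X$ is $\Delta$ plus an ample class, hence big. So one first computes $h^0(-mK_X)$. On $X=X_{1,2,7}$ we shall see that $|-K_X|$ is a pencil of K3 surfaces, and that for most members $D$ the class $R=-K_X|_D$, with $R^2=(-K_X)^3=-2$, is a smooth rational curve with $h^0(D,mR)=1$. Then $0\to-(m-1)K_X\to-mK_X\to\mathcal O_D(mR)\to0$ gives $h^0(-mK_X)\le m+1$. So $-K_X$ is not big and $X$ is not log Fano.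

Here this approach stops, for two reasons. First, not being log Fano does not exclude being an MDS: a K3 surface of Picard number one has Cox ring $\bigoplus_k H^0(kH)$ with $H$ ample, which is finitely generated, although $-K=0$ is not big. Second, on $X_{1,3,7}$ the class $-K_X$ *is* big (Section 10), despite the negative top self-intersection.

So we use all divisor classes on $D$. We shall see that restriction $r:\mathrm{Pic}\,X\to\mathrm{Pic}\,D$ is an isomorphism. One direction is free: a prime divisor $G\ne D$ restricts to an effective divisor. In the other direction, lifting a section of $v|_D$ through $0\to v+K_X\to v\to v|_D\to0$ meets $H^1(v+K_X)$, over which we have no control. What saves us is that $D$ moves in a pencil. We extend over the whole pencil, allowing poles along members: the result is a section of $v-jK_X$ for an unknown $j$. We then know $r(\mathrm{Eff}(X))$ only modulo $\mathbb RR$: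
$$\{\text{rational nef classes of }D\}\ \subset\ r(\mathrm{Eff}(X))+\mathbb RR\ \subset\ \mathrm{Eff}(D)+\mathbb RR .$$
The question becomes whether a polyhedral cone fits between the two ends. If $R$ were ample, the right end would be the whole space and there would be nothing to gain. In our case $R$ is a $(-2)$-curve, and no polyhedral cone fits.

## 3. No polyhedral cone fits around certain K3 surfaces

Let $S$ be a projective K3 surface. The form on $\mathrm{Pic}\,S$ is even of signature $(1,\rho-1)$. A *root* is a class of square $-2$; a *$(-2)$-curve* is a smooth rational curve, of square $-2$. We use these textbook facts.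

- (K1) Riemann–Roch: $h^0(x)+h^0(-x)\ge2+\frac12x^2$. So exactly one of $\pm\delta$ is effective for a root $\delta$.
- (K2) An irreducible curve $C$ has $C^2\ge-2$, with equality iff it is a $(-2)$-curve.
- (K3) Hodge index: if $x^2>0$, then $x^\perp$ is negative definite; if $e\ne0$, $e^2=0$, then $e^\perp/\mathbb Re$ is negative definite. The set $x^2>0$ has two components; the one containing ample classes is the *positive cone*. Two nonzero classes in its closure have positive product, unless they are proportional and isotropic.
- (K4) A class is ample iff it lies in the positive cone and is positive on all $(-2)$-curves. It is nef iff it lies in the closed positive cone and is $\ge0$ on all $(-2)$-curves.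
- (K5) Up to sign and reflections in roots, a class of positive square can be moved to a nef class.
- (K6) If $N$ is nef and big on $S$, then $H^1(S,N)=0$ (Kawamata–Viehweg).

**Example 3.1.** Let $\mathrm{Pic}\,S=\langle e,e',u\rangle$ with $e\cdot e'=2$, $u^2=-4$, other products $0$ (such $S$ exists by the theorem quoted in (4.3)). Squares are divisible by $4$, so there are no roots, and after a sign change $\mathrm{Nef}(S)$ is the round closed positive cone, with $e$ on its boundary. Take $R=e$. If $x\cdot e>0$, then $(x+je)^2>0$ for $j\gg0$, so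
$$\mathrm{Eff}(S)+\mathbb Re=\{x\cdot e>0\}\cup\mathbb Re .$$
Suppose $K$ is polyhedral, contains the rational nef classes and lies in this set. Its image in the plane $\mathrm{Pic}(S)_{\mathbb R}/\mathbb Re$ is a closed cone in (open half-plane) $\cup\{0\}$. It contains the images of all rational positive classes, hence all rational points of that open half-plane, so by closedness the closed half-plane: a contradiction. The reason is tangency: near $e$ the nef cone is tangent to $e^\perp$, so a polyhedral $K$ must contain directions inside $e^\perp$ that are not effective.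

In general $(-2)$-curves in $e^\perp$ may supply such directions. The lemma says that they must supply all of them.

**Lemma 3.2.** Let $S$ be a projective K3 surface, $R,e\in\mathrm{Pic}\,S$, $e\ne0$ nef, $e^2=0$, $e\cdot R=0$. Let $V\subset e^\perp\subset\mathrm{Pic}(S)_{\mathbb R}$ be spanned by $e$, $R$ and all roots in $e^\perp$. If $V\ne e^\perp$, there is no polyhedral cone $K$ containing all rational nef classes with $K\subset\mathrm{Eff}(S)+\mathbb RR$.

**Step 1: a direction that curves cannot supply.** Suppose $K$ exists. As $e^\perp/\mathbb Re$ is negative definite and $V/\mathbb Re$ is a proper rational subspace, there is a rational $y\in e^\perp\setminus V$ orthogonal to $V$.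

**Step 2: $y$ is a limit of nef directions at $e$.** Fix $h$ ample integral and a rational $\delta>0$. *Claim: $\lambda e+y+\delta h$ is ample for all rational $\lambda\gg0$.* Put $h_0=e\cdot h>0$. The square is $2\lambda\delta h_0+(y+\delta h)^2>0$ for $\lambda\gg0$, and the product with $e$ is $\delta h_0>0$, so the class lies in the positive cone. By (K4) we must check $(-2)$-curves $C$, with a bound on $\lambda$ independent of $C$. Put $k=e\cdot C\ge0$.

If $k=0$, then $C\in V$, so $y\cdot C=0$ and the value is $\delta h\cdot C>0$.

If $k\ge1$, write $\mathrm{Pic}(S)_{\mathbb R}=\langle e,h\rangle\oplus U$ orthogonally. $U$ is negative definite; put $|u|^2=-u^2$. Since $y\cdot e=0$, $y=y_1e+y_U$. Write $C=c_1e+c_2h+c_U$. Then $c_2=k/h_0$, and $C^2=-2$ reads $2c_1k+k^2h^2/h_0^2-|c_U|^2=-2$. Hence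
$$h\cdot C=c_1h_0+\frac{k}{h_0}h^2=\frac{h_0(|c_U|^2-2)}{2k}+\frac{kh^2}{2h_0}\ \ge\ \frac{h_0|c_U|^2}{2k}-kh_0,\qquad y\cdot C\ge y_1k-|y_U|\,|c_U| ,$$
where we used $h_0/k\le kh_0$. The minimum of $\frac{\delta h_0}{2k}z^2-|y_U|z$ over $z$ is $-\frac{k|y_U|^2}{2\delta h_0}$, so
$$(\lambda e+y+\delta h)\cdot C\ \ge\ k\Big(\lambda+y_1-\frac{|y_U|^2}{2\delta h_0}-\delta h_0\Big)>0$$
for $\lambda\gg0$, independently of $C$.

**Step 3: polyhedrality forces $e+\varepsilon y\in K$.** Write $K=\{\phi_i\ge0\}$ with finitely many linear forms. We have $e\in K$. If $\phi_i(e)=0$, Step 2 gives $\phi_i(y)+\delta\phi_i(h)\ge0$ for all rational $\delta>0$, so $\phi_i(y)\ge0$. If $\phi_i(e)>0$, then $\phi_i(e+\varepsilon y)>0$ for small $\varepsilon$. Finitely many forms: $e+\varepsilon y\in K$ for some rational $\varepsilon>0$.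

**Step 4: contradiction.** So $e+\varepsilon y=\sum c_jC_j+rR$ with $c_j>0$ and $C_j$ irreducible curves. Intersecting with the nef class $e$ gives $0=\sum c_j\,e\cdot C_j$, so all $C_j\in e^\perp$. By (K2), (K3) either $C_j^2=-2$ or $C_j\in\mathbb Re$. So $C_j\in V$, hence $y\in V$, a contradiction. $\square$

## 4. The lattices $N_2$ and $N_3$

The K3 surfaces we need are surfaces of bidegree $(2,3)$ in $\mathbb P^1\times\mathbb P^2$ with seven nodes ($n=2$), and quartics in $\mathbb P^3$ with seven nodes containing a line ($n=3$). In the first case $\xi,L$ are the two hyperplane classes; in the second, $L$ is the hyperplane class and $\xi$ is $L$ minus the line, the class of residual plane cubics. The $E_i$ are the curves over the nodes. This gives, for $n=2,3$, the lattice $N_n=\mathbb Z\xi\oplus\mathbb ZL\oplus\bigoplus_{i=1}^7\mathbb ZE_i$ with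
$$\xi^2=0,\quad \xi L=3,\quad L^2=2(n-1),\quad E_i^2=-2,\quad E_iE_j=0\ (i\ne j),\quad \xi E_i=LE_i=0 .$$
It is even of signature $(1,8)$. Write $(a;d;m)=a\xi+dL-\sum m_iE_i$ and $\Sigma=\sum m_i$. The square is $6ad+2(n-1)d^2-2\sum m_i^2$ and the product $3(ad'+a'd)+2(n-1)dd'-2\sum m_im_i'$. Put

| | $g$ | $R$ | $f$ | $e$ |
|---|---|---|---|---|
| $n=2$ | $\xi+L$ | $(2;3;2^7)$ | $(8;15;9^7)$ | $(8;11;10,8,7,7,7,7,5)$ |
| $n=3$ | $L$ | $(1;3;2^7)$ | $(1;5;3^7)$ | $(1;5;4,2,3,3,3,3,3)$ |

Here $R$ will be the restricted anticanonical class. The class $f$ is symmetric and orthogonal to $R$. The class $e$ is $f$ plus a vector orthogonal to $R$ and $f$ of square $-f^2$. One computes $R^2=-2$, $f\cdot R=0$, $e^2=e\cdot R=0$, and, for $n=2$ resp. $n=3$: $g^2=8$ resp. $4$; $f^2=36$ resp. $4$; $f\cdot g=99$ resp. $23$; $g\cdot R=21$ resp. $15$; $f\cdot E_i=18$ resp. $6$; $f\cdot e=36$ resp. $4$. For example, for $n=3$: $R^2=18+36-56$, $f\cdot R=24+60-84$, $e^2=30+100-130$.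

The goal of this section is to verify the hypotheses of Lemma 3.2 for $(e,R)$.

**(4.1) The roots orthogonal to $g$ are $\pm E_i$.** For $n=2$, $g\cdot(a;d;m)=3a+5d=0$ gives $(a,d)=(-5k,3k)$, with square $-72k^2-2\sum m_i^2$. For $n=3$, $3a+4d=0$ gives $(a,d)=(4k,-3k)$, with square $-36k^2-2\sum m_i^2$. Square $-2$ forces $k=0$ and $m=\pm$ a unit vector.

**Definition 4.2.** A K3 surface $S$ with an isometry $\mathrm{Pic}\,S\cong N_n$ such that $g$ is nef and all $E_i$ are effective is *$N_n$-marked*.

**(4.3) $N_n$-marked surfaces exist.** Every even lattice of signature $(1,\rho-1)$ with $\rho\le10$ is the Picard lattice of a projective K3 surface (Morrison, *On K3 surfaces with large Picard number*, Cor. 2.9; it follows from Nikulin's primitive embedding theorem and surjectivity of the period map). By (K5) we may change the isometry so that $g$ is nef. The reflections in the $E_i$ commute, fix $g$, and send $E_i$ to $-E_i$. Composing with those for which $-E_i$ is effective makes all $E_i$ effective.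

From here to the end of the section $S$ is $N_n$-marked.

**(4.4) The $E_i$ are classes of disjoint $(-2)$-curves, and every other $(-2)$-curve $C$ has $g\cdot C>0$.** A component $C$ of a divisor in $|E_i|$ has $g\cdot C=0$, as $g$ is nef. So $C^2<0$ by (K3), hence $C^2=-2$, and by (4.1) and effectivity of the $E_j$ the class of $C$ is some $E_j$. As the $E_j$ are linearly independent, the divisor is a single curve of class $E_i$. Disjointness follows from $E_iE_j=0$, and the last claim from (4.1).

**(4.5) The cones $\mathrm{Nef}(S)$, $\mathrm{Eff}(S)\subset(N_n)_{\mathbb R}$ depend only on $N_n,g,E_1,\dots,E_7$; nef integral classes are effective.** This will let us speak of one cone for a whole family of surfaces. By (K1) the effective roots are those with $g\cdot\delta>0$ together with the $E_i$. By (K3), (K4), $\mathrm{Nef}(S)$ consists of the $x$ with $x^2\ge0$, $x\cdot g\ge0$ and $x\cdot\delta\ge0$ for all effective roots $\delta$. An integral $x$ with $x^2\ge0$, $x\cdot g>0$ is effective, because $-x$ is not. Each irreducible curve is a root or has $C^2\ge0$, and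 then $C\cdot g>0$ by (K3). So $\mathrm{Eff}(S)$ is generated by the effective roots and the integral $x$ with $x^2\ge0$, $x\cdot g>0$. A nonzero nef integral class is of the latter type.

**(4.6) $f$ is nef.** As $f^2>0$ and $f\cdot g>0$, it suffices to test $(-2)$-curves. Since $f\cdot E_i>0$, let $\delta=(a;d;m)$ be a root with $\beta:=g\cdot\delta>0$; we show $f\cdot\delta\ge0$.

*Case $n=2$.* Here $\beta=3a+5d$, $f\cdot\delta=9\tau$ with $\tau=5a+6d-2\Sigma$, and $\sum m_i^2=3ad+d^2+1=\beta d-4d^2+1$. Suppose $\tau\le-1$.

If $d<0$, then $\sum m_i^2<0$, impossible. If $d=0$, then $a\ge1$ and $\sum m_i^2=1$, so $\tau\ge5-2>0$, impossible. So $d\ge1$. From $\sum m_i^2\ge0$ we get $\beta\ge4d-\frac1d\ge3d$, so $5a+6d=\frac13(5\beta-7d)>0$. Then $2\Sigma\ge5a+6d+1>0$, and $\Sigma^2\le7\sum m_i^2$ gives $(5a+6d+1)^2\le28(3ad+d^2+1)$, i.e.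
$$25a^2-24ad+8d^2+10a+12d-27\le0 .$$
For $a\ge1$ the discriminant in $d$ is $-224a^2-896a+1008$, which is $-112$ at $a=1$ and decreases: impossible. For $a\le-1$ the left side is at least $25-10+24+8+12-27=32$: impossible. For $a=0$, $8d^2+12d\le27$ leaves $d=1$. Then $\sum m_i^2=2$, so $\Sigma\le2$, while $2\Sigma\ge7$: a contradiction.

*Case $n=3$.* Here $\beta=3a+4d$, $f\cdot\delta=\tau$ with $\tau=15a+23d-6\Sigma$, and $\sum m_i^2=3ad+2d^2+1=\beta d-2d^2+1$. Suppose $\tau\le-1$.

If $d<0$, then $\sum m_i^2<0$, impossible. If $d=0$, then $a\ge1$, $\sum m_i^2=1$, $\tau\ge9$, impossible. So $d\ge1$, $15a+23d=5\beta+3d>0$, and $6\Sigma\ge15a+23d+1$ gives $(15a+23d+1)^2\le252(3ad+2d^2+1)$, i.e.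
$$225a^2-66ad+25d^2+30a+46d-251\le0 .$$
For $a\ge1$ the discriminant in $d$ is $-18144a^2-9072a+27216$, negative for $a\ge2$; for $a=1$ the inequality reads $(5d-2)^2\le0$. Both are impossible. For $a\le-1$ the left side is at least $225-30+66+25+46-251=81$: impossible. For $a=0$, $25d^2+46d\le251$ leaves $d\in\{1,2\}$. If $d=1$, $\sum m_i^2=3$ and $6\Sigma\ge24$, so $\Sigma\ge4>3\ge\Sigma$. If $d=2$, $\sum m_i^2=9$ and $6\Sigma\ge47$, so $\Sigma\ge8$ and $\Sigma^2\ge64>63\ge\Sigma^2$. Both are impossible.

**(4.7) Coordinates adapted to $R$ and $f$.** They turn the remaining questions into ones about short vectors in Euclidean space. For $\delta=(a;d;m)\in N_n$ put $\alpha=-R\cdot\delta$ and let $\tau$ be as in (4.6). Then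
$$\delta=\tfrac\alpha2R+\tfrac\tau4f+w,\qquad w\perp R,f .$$

*Case $n=2$.* $\alpha=4\Sigma-9a-12d$ and $\tau=5a+6d-2\Sigma$, so $a=\alpha+2\tau$. Hence the $\xi$-coordinate of $w$ vanishes: $w=(0;k;m')$ with $k=d-\frac{3\alpha}2-\frac{15\tau}4$, $m_i'=m_i-\alpha-\frac{9\tau}4$, and $w\cdot R=0$ says $\sum m_i'=3k$. Put $x_i=m_i'-\frac k2$ for $i\le7$ and $x_8=\frac k2$. Then $\sum x_i=0$, $|x|^2=\sum m_i'^2-k^2$, so $w^2=-2|x|^2$ and
$$\delta^2=-\tfrac{\alpha^2}2+\tfrac{9\tau^2}4-2|x|^2,\qquad x_i=m_i-\tfrac d2-\tfrac\alpha4-\tfrac{3\tau}8,\qquad x_8=\tfrac d2-\tfrac{3\alpha}4-\tfrac{15\tau}8 .$$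
We have $\alpha\equiv\tau\equiv a\pmod2$. All $x_i$ are congruent mod $1$, because $x_i-x_8=m_i-d+\frac{\alpha+3\tau}2$. And $8x_8\equiv2\alpha+\tau+4d\pmod8$. The class $e$ has coordinates $(\alpha,\tau,x)=(0,4,v)$ with $v=(3,1,0,0,0,0,-2,-2)$, $|v|^2=18$, and $\delta\cdot e=9\tau-2x\cdot v$. Since $\sum v_i=0$ and the $x_i$ are congruent mod $1$, $x\cdot v\in\mathbb Z$. Roots satisfy $|x|^2=1-\frac{\alpha^2}4+\frac{9\tau^2}8$.

*Case $n=3$.* $\alpha=4\Sigma-9a-15d$ and $\tau=15a+23d-6\Sigma$, so $3\alpha+2\tau=3a+d$. With $k=a-\frac\alpha2-\frac\tau4$ the $L$-coordinate of $w$ is $d-\frac{3\alpha}2-\frac{5\tau}4=-3k$. So $w=(k;-3k;m')$ with $m_i'=m_i-\alpha-\frac{3\tau}4$, and $w\cdot R=0$ says $\sum m_i'=-9k$. Put $x_i=m_i'+k$ for $i\le7$ and $x_8=x_9=k$. Then $\sum x_i=0$, $|x|^2=\sum m_i'^2-9k^2$, $w^2=18k^2-2\sum m_i'^2=-2|x|^2$, and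
$$\delta^2=-\tfrac{\alpha^2}2+\tfrac{\tau^2}4-2|x|^2,\qquad x_i=m_i+a-\tfrac{3\alpha}2-\tau\ (i\le7),\qquad x_8=x_9=a-\tfrac\alpha2-\tfrac\tau4 .$$
So $\alpha\equiv\tau\equiv a+d\pmod2$, $x_i\in\mathbb Z+\frac\alpha2$ for $i\le7$, and $x_8=x_9\in\mathbb Z-\frac\alpha2-\frac\tau4$. The class $e$ has coordinates $(0,4,v)$ with $v=\varepsilon_1-\varepsilon_2$ ($\varepsilon_i$ the standard basis), $\delta\cdot e=\tau-2(x_1-x_2)$, and $x_1-x_2=m_1-m_2\in\mathbb Z$. Roots satisfy $|x|^2=1-\frac{\alpha^2}4+\frac{\tau^2}8$.

In both cases $(\alpha,\tau,x)$ determines $\delta$.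

**(4.8) The roots in $f^\perp$ are $\pm R$; $R$ is the class of a unique smooth rational curve; $h^0(S,mR)=1$ for $m\ge0$.** Let $\delta$ be a root with $\tau=0$. Then $\alpha$ is even and $|x|^2=1-\frac{\alpha^2}4\ge0$ gives $|\alpha|\le2$. If $\alpha=\pm2$, then $x=0$ and $\delta=\pm R$. If $\alpha=0$, then $|x|^2=1$ and $\sum x_i=0$. For $n=3$, $x$ is integral, so it is $\pm$ a unit vector, contradicting $\sum x_i=0$. For $n=2$, $8x_8\equiv4d\pmod8$, so $x\in\mathbb Z^8$ (impossible in the same way) or $x\in(\mathbb Z+\frac12)^8$ (then $|x|^2\ge2$, impossible).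

Since $R^2=-2$ and $g\cdot R>0$, $R$ is effective. As $f$ is nef with $f\cdot R=0$, all components of a divisor in $|mR|$ lie in the negative definite space $f^\perp$, so they are $(-2)$-curves, and their class is $R$. For $m=1$: $R$ is the class of a smooth rational curve, unique as $R^2<0$. Then $|mR|$ consists of $m$ times this curve.

**(4.9) $e$ is nef.** As $e^2=0$ and $e\cdot f>0$, it suffices that $e\cdot C\ge0$ for $(-2)$-curves $C$, with coordinates $(\alpha,\tau,x)$. We have $\tau\ge0$ by (4.6). If $\tau=0$, then $C=R$ by (4.8), and $e\cdot R=0$. Let $\tau\ge1$ and suppose $e\cdot C<0$.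

*Case $n=2$.* Then $x\cdot v>\frac{9\tau}2$, while Cauchy–Schwarz gives $(x\cdot v)^2\le18|x|^2=18-\frac{9\alpha^2}2+\frac{81\tau^2}4$. So $\alpha^2<4$.

If $\alpha=0$, $\tau$ is even and $x\cdot v\ge\frac{9\tau}2+1$ by integrality, so $9\tau+1\le18$, contradicting $\tau\ge2$.

If $\alpha=\pm1$, $\tau$ is odd and $x\cdot v\ge\frac{9\tau+1}2$, so $18\tau+1\le54$. Hence $\tau=1$, $|x|^2=\frac{15}8$, $x\cdot v\ge5$. Now $8x_8\equiv3\pmod4$, so $x=\nu+c(1,\dots,1)$ with $\nu\in\mathbb Z^8$, $c\in\{\frac38,-\frac18\}$, $\sum\nu_i=-8c$ and $|\nu|^2=\frac{15}8+8c^2$. For $c=-\frac18$: $\sum\nu_i=1$ and $|\nu|^2=2$, contradicting $\sum\nu_i\equiv\sum\nu_i^2\pmod 2$. For $c=\frac38$: $\sum\nu_i=-3$ and $|\nu|^2=3$, so $\nu$ has three entries $-1$, in positions $I$, and zeros elsewhere; then $x\cdot v=\nu\cdot v=-\sum_{i\in I}v_i\le2+2+0=4$, a contradiction.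

*Case $n=3$.* Then $x_1-x_2>\frac\tau2$ and $(x_1-x_2)^2\le2|x|^2=2-\frac{\alpha^2}2+\frac{\tau^2}4$, so $\alpha^2<4$. If $\alpha=0$, $\tau$ is even and $x_1-x_2\ge\frac\tau2+1$, so $\tau+1\le2$, contradicting $\tau\ge2$. If $\alpha=\pm1$, $\tau$ is odd and $x_1-x_2\ge\frac{\tau+1}2$, so $\frac\tau2+\frac14\le\frac32$. Hence $\tau=1$ and $|x|^2=\frac78$. But $x_1,\dots,x_7\in\mathbb Z+\frac12$ gives $|x|^2\ge\frac74$, a contradiction.

**(4.10) The space $V$ of Lemma 3.2 for $(e,R)$ has dimension at most $6$, while $\dim e^\perp=8$.** Let $\delta$ be a root in $e^\perp$. Adding $je$ keeps it a root in $e^\perp$, keeps $\alpha$ and changes $\tau$ by $4j$.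

*Case $n=2$.* From $2x\cdot v=9\tau$ and $x\cdot v\in\mathbb Z$, $\tau$ is even, hence so is $\alpha$. Cauchy–Schwarz gives $|\alpha|\le2$. Mod $e$ we may take $\tau\in\{0,2\}$. For $\tau=0$, $\delta=\pm R$. Let $\tau=2$, so $x\cdot v=9$.

If $\alpha=\pm2$, then $|x|^2=\frac92$, equality holds in Cauchy–Schwarz and $x=\frac v2$. Its entries are not congruent mod $1$: impossible.

If $\alpha=0$, then $|x|^2=\frac{11}2$ and $8x_8\equiv2\pmod4$. So $x=\nu+c(1,\dots,1)$ with $c=\pm\frac14$, $\nu\in\mathbb Z^8$, $\sum\nu_i=-8c=\mp2$, $|\nu|^2=6$, $\nu\cdot v=9$. A vector with $|\nu|^2=6$ has nonzero entries $\pm2,\pm1,\pm1$ or six entries $\pm1$. With sum $\pm2$, up to permutation one of $\pm\nu$ is $(2,1,-1,0^5)$ or $(1^4,(-1)^2,0^2)$. For the second type $\nu\cdot v\le3+1+2+2=8$, impossible. For the first type we need distinct $i,j,k$ with $2v_i+v_j-v_k=9$ or $-2v_i-v_j+v_k=9$. In the former, $v_i\le1$ would give at most $2+3+2=7$, so $i=1$, and then $v_j-v_k=3$ forces $j=2$, $k\in\{7,8\}$. In the latter, $v_i\ge0$ would give at most $0+2+3=5$, so $i\in\{7,8\}$, and $-v_j+v_k=5$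 forces $v_j=-2$, $k=1$, so $\{i,j\}=\{7,8\}$. That is at most $4$ roots. So $V$ is spanned by $e$, $R$ and at most $4$ vectors.

*Case $n=3$.* $\tau=2(x_1-x_2)$ is even, so $\alpha$ is even, and Cauchy–Schwarz gives $|\alpha|\le2$. Take $\tau\in\{0,2\}$. For $\tau=0$, $\delta=\pm R$. For $\tau=2$: $x_1-x_2=1$ and $|x|^2=\frac32-\frac{\alpha^2}4$. If $\alpha=\pm2$, then $|x|^2=\frac12$, but integers with $x_1-x_2=1$ give $|x|^2\ge1$: impossible. If $\alpha=0$, then $x_8=x_9\in\mathbb Z+\frac12$, so $\sum_{i\le7}x_i^2\le1$. Hence $(x_1,x_2)\in\{(1,0),(0,-1)\}$, the other $x_i$ with $i\le7$ vanish, and $\sum x_i=0$ determines $x_8=x_9$. That is two vectors, so $\dim V\le4$.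

With Lemma 3.2 we have proved:

**(4.11)** *If $S$ is $N_n$-marked, no polyhedral cone $K$ contains all rational nef classes of $S$ and satisfies $K\subset\mathrm{Eff}(S)+\mathbb RR$.*

## 5. Two nodal models

We now realize one $N_n$-marked surface as an anticanonical divisor on a blown-up threefold. We use two classical facts on nef classes on a K3 surface: a primitive nef isotropic class moves in a base point free pencil; and (Saint-Donat) for $L$ nef with $L^2>0$, $|L|$ is base point free with $h^0=2+\frac12L^2$ unless some isotropic class has $L$-degree $1$, and if $|L|$ is base point free with $L^2=4$, then $\varphi_L$ is birational onto its image unless some isotropic class has $L$-degree $2$.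

**Lemma 5.1.** Let $\mathcal W$ be $\mathbb P^1\times\mathbb P^2$ or $\mathbb P^3$, and let $\varphi:S\to\mathcal W$ be a morphism from a K3 surface, birational onto $\bar D\in|-K_{\mathcal W}|$, contracting exactly seven disjoint $(-2)$-curves $E_1,\dots,E_7$. Then $\bar D$ is normal, with exactly seven singular points, all ordinary double points, and $S$ is its blow-up at these points.

*Proof.* Let $\nu:\bar D^n\to\bar D$ be the normalization. By Zariski's main theorem $\bar D^n$ is $S$ with each $E_i$ contracted to an ordinary double point, so $\omega_{\bar D^n}\cong\mathcal O$. By adjunction $\omega_{\bar D}\cong\mathcal O$. Duality for $\nu$ gives $\nu_*\omega_{\bar D^n}=\mathcal Hom(\nu_*\mathcal O,\omega_{\bar D})$. So the conductor, as an ideal of $\mathcal O_{\bar D^n}$, is isomorphic to $\omega_{\bar D^n}\otimes\nu^*\omega_{\bar D}^{-1}\cong\mathcal O$. It is generated by a global function, a nonzero constant, so it is the unit ideal and $\nu$ is an isomorphism. The blow-up of an ordinary double point is its minimal resolution. $\square$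

**(5.2) The case $n=2$.** Let $S$ be $N_2$-marked. We map it to $\mathbb P^1\times\mathbb P^2$ by $\xi$ and $L$.

*$\xi$ and $L$ are nef.* We have $\xi^2=0$, $L^2=2$, $\xi\cdot g=3$, $L\cdot g=5$, and both are $0$ on the $E_i$. For any other $(-2)$-curve $(a;d;m)$ put $\beta=3a+5d>0$; then $\sum m_i^2=\beta d-4d^2+1\ge0$ forces $d\ge0$, so its product with $\xi$ is $3d\ge0$. If its product with $L$, $3a+2d=\beta-3d$, were negative, then $d\ge1$ and $\sum m_i^2\le d(3d-1)-4d^2+1<0$, impossible.

*The map.* $\xi$ is nef, primitive and isotropic, so $|\xi|$ is a base point free pencil. An isotropic class with $3a+2d=1$ has $\sum m_i^2=3ad+d^2=d(1-d)$, so $d\in\{0,1\}$ and $3a=\pm1$, impossible. So $|L|$ is base point free with $h^0=3$, and we get a morphism $\varphi=(\varphi_\xi,\varphi_L):S\to\mathbb P^1\times\mathbb P^2$. As $g^2>0$, the image is a surface. The cycle $\varphi_*[S]$ has bidegree $(L^2,\xi L)=(2,3)$; since $\gcd(2,3)=1$, $\varphi$ is birational onto $\bar D\in|\mathcal O(2,3)|=|-K|$. It contracts exactly the curves in $g^\perp$, which by (4.4) are the $E_i$.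

*The result.* By Lemma 5.1 $\bar D$ has exactly seven singular points $p_1^0,\dots,p_7^0$, ordinary double points. Its strict transform $D\cong S$ in $X^0=\mathrm{Bl}_{p^0}(\mathbb P^1\times\mathbb P^2)$ is a smooth member of $|2H_1+3H_2-2\sum E_i|=|-K_{X^0}|$. Restriction $\mathrm{Pic}\,X^0\to\mathrm{Pic}\,D$ is the isomorphism $H_1\mapsto\xi$, $H_2\mapsto L$, $E_i\mapsto E_i$, and $-K_{X^0}\mapsto R$. Since $h^1(\mathcal O_{X^0})=0$ and $h^0(D,R)=1$ by (4.8), $h^0(-K_{X^0})=2$.

**(5.3) The case $n=3$.** Let $S$ be $N_3$-marked. We map it to $\mathbb P^3$ by $L=g$, which is nef with $L^2=4$. For an isotropic class $(a;d;m)$ of degree $c=3a+4d$ we have $\sum m_i^2=3ad+2d^2=d(c-2d)$. For $c=1$: $d=0$ and $3a=1$, impossible. For $c=2$: $d\in\{0,1\}$ and $3a=\pm2$, impossible. So $|L|$ is base point free and $\varphi_L$ is birational onto a quartic $\bar D\subset\mathbb P^3$, contracting exactly the $E_i$. By Lemma 5.1 $\bar D$ has exactly seven singular points $q_i^0$, ordinary double points.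

*The line.* The class $\ell:=L-\xi$ has $\ell^2=-2$, $L\cdot\ell=1$, $\ell\cdot E_i=0$, so it is effective. A divisor in $|\ell|$ is $C+\sum n_iE_i$ with $C$ irreducible, $L\cdot C=1$, $n_i\ge0$. From $C^2=-2-2\sum n_i^2\ge-2$ all $n_i=0$. So $\ell$ is a smooth rational curve disjoint from the $E_i$, and it maps isomorphically to a line $\ell^0\subset\bar D$ avoiding the nodes.

*The result.* $\bar D$ is smooth along $\ell^0$, so blowing up $\ell^0$ does not change it. Its strict transform $D\cong S$ in $P^0:=\mathrm{Bl}_{q^0}\mathrm{Bl}_{\ell^0}\mathbb P^3$ is a smooth member of $|4L-E_\ell-2\sum E_i|=|-K_{P^0}|$. Restriction $\mathrm{Pic}\,P^0\to\mathrm{Pic}\,D=N_3$ is an isomorphism, with $E_\ell\mapsto\ell=L-\xi$ and $-K_{P^0}\mapsto3L+\xi-2\sum E_i=R$. As before $h^0(-K_{P^0})=1+h^0(D,R)=2$.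

## 6. From the special model to very general points

Let $\mathcal B$ be the irreducible variety of $7$-tuples of distinct points $p_i\in\mathbb P^1\times\mathbb P^2$, resp. of $(q_1,\dots,q_7,\ell)$ with $q_i\in\mathbb P^3$ distinct and $\ell$ a line avoiding them. Let $W_b$ be $\mathrm{Bl}_p(\mathbb P^1\times\mathbb P^2)$, resp. $\mathrm{Bl}_q\mathrm{Bl}_\ell\mathbb P^3$. These form a smooth projective family over $\mathcal B$. Identify $\mathrm{Pic}\,W_b$ with $N_n$ as a group by the rules of (5.2), (5.3), constantly in $b$.

**Proposition 6.1.** For very general $b\in\mathcal B$, $|-K_{W_b}|$ is a pencil $\{D_t\}_{t\in\mathbb P^1}$, and there is $T\subset\mathbb P^1$ with countable complement such that for $t\in T$: $D_t$ is a smooth K3 surface; restriction $r:\mathrm{Pic}\,W_b\to\mathrm{Pic}\,D_t$ is an isomorphism, making $D_t$ $N_n$-marked; and $r(-K_{W_b})=R$.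

**Step 1: the pencil in families.** We set up a parameter space. Counting conditions, $h^0(-K_{W_b})\ge30-28=2$, resp. $\ge35-5-28=2$, with equality at the special point of Section 5, hence on an open $U\ne\emptyset$ by semicontinuity. Shrinking $U$, we may assume it smooth. By Grauert the pairs ($b\in U$, member of $|-K_{W_b}|$) form a $\mathbb P^1$-bundle $I_U\to U$, irreducible; the shrinking can be done keeping the special point, as $\mathcal B$ is smooth. Let $U^\circ\subset I_U$ be the open subset of smooth members. It contains the special pair $u_0$.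

**Step 2: smooth members are K3 surfaces containing $N_n$.** For $u=(b,D_u)\in U^\circ$, $\omega_{D_u}\cong\mathcal O$ by adjunction. From $0\to K_{W_b}\to\mathcal O\to\mathcal O_{D_u}\to0$, $h^1(K_{W_b})=h^2(\mathcal O_{W_b})=0$ and $h^2(K_{W_b})=h^1(\mathcal O_{W_b})=0$ we get $h^0(\mathcal O_{D_u})=1$ and $h^1(\mathcal O_{D_u})=0$. So $D_u$ is a K3 surface. The form $(v,v')\mapsto v\cdot v'\cdot(-K_{W_b})$ on $\mathrm{Pic}\,W_b$ is constant in $b$, so by Section 5 it is the form of $N_n$. Hence restriction $r_u:N_n\to\mathrm{Pic}\,D_u$ is an isometric embedding, and it is bijective at $u_0$.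

**Step 3: $Z=\{u\in U^\circ:r_u\text{ not surjective}\}$ is a countable union of proper closed subsets of $U^\circ$.** There is $h\in N_n$ relatively ample on the family over $U$: a large multiple of an ample class from below minus suitable positive multiples of the exceptional divisors. If $M\in\mathrm{Pic}\,D_u$ is not in the image of $r_u$, then $M+Nr_u(h)$ is effective for $N\gg0$ and not in the image. So $Z$ is the set of $u$ such that $D_u$ has an effective divisor $C$ with $\mathcal O(C)\notin\operatorname{im}r_u$.

Let $\mathrm{Div}$ be the scheme of relative effective Cartier divisors of the family $\mathcal D\to U^\circ$. It is open in the relative Hilbert scheme. It is also closed: over a DVR mapping to $U^\circ$, the pulled back total space is regular, so the closure of a divisor of the generic fiber is Cartier. This closure is flat and contains no component of the irreducible special fiber, so its limit is again a Cartier divisor. The relative Hilbert scheme is a disjoint union of countably many pieces projective over $U^\circ$, one for each Hilbert polynomial.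 So $\mathrm{Div}$ has countably many connected components, each projective over $U^\circ$.

On $\mathrm{Div}$, $c_1(\mathcal O(C))$ is a locally constant section of the pulled back local system $R^2\mathbb Z$, and $r$ embeds the constant sheaf $N_n$ in it. As $\mathrm{Pic}\subset H^2$ for K3 surfaces, the condition $\mathcal O(C)\in\operatorname{im}r_u$ is constant on connected components. So $Z$ is the union of the images of those components where it fails. These images are closed and miss $u_0$, hence are proper.

**Step 4: passing to $b$.** We must find good members over a very general $b$. Let $Y\subsetneq I_U$ be closed. The set of $b\in U$ whose whole fiber $\mathbb P^1$ lies in $Y$ is closed, by semicontinuity of fiber dimension for the proper map $Y\to U$, and is not $U$. Apply this to $I_U\setminus U^\circ$ and to the closures in $I_U$ of the countably many closed sets making up $Z$; these closures are proper, since each meets $U^\circ$ in the original set. For very general $b$ each of them meets the fiber over $b$ in a finite set. Let $T$ be the complement of these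 countably many points. For $t\in T$, $D_t$ is a smooth K3 surface with $r$ an isometry $N_n\cong\mathrm{Pic}\,D_t$. The class $g$ is the restriction of a nef class of $W_b$, and $E_i|_{D_t}$ is effective as $D_t\ne E_i$ is irreducible. So $D_t$ is $N_n$-marked. Finally $r(-K_{W_b})=R$ by the formulas of Section 5. $\square$

By (4.5) the cones $\mathrm{Eff}(D_t),\mathrm{Nef}(D_t)\subset(N_n)_{\mathbb R}$ do not depend on $t\in T$. Denote them $\mathrm{Eff}(D),\mathrm{Nef}(D)$.

## 7. $X_{1,2,7}$ and $X_{1,2,8}$ are not Mori dream spaces

Let $X=X_{1,2,7}$, with $D_t\in|-K_X|$ and $T$ as in Proposition 6.1. For $t\in T$, $D_t$ is irreducible, so a fixed component of the pencil would equal $D_t$ for all $t\in T$, impossible. So the base locus $B$ has codimension $\ge2$.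

**(7.1)** *If $v\in\mathrm{Pic}\,X$ and $r(v)$ is nef on $D$, then $v-jK_X$ is effective for some $j\in\mathbb Z$.*

**Step 1: make the pencil a fibration.** Let $\mathcal X=\{(x,t):x\in D_t\}\subset X\times\mathbb P^1$, with projections $\sigma:\mathcal X\to X$ and $\pi:\mathcal X\to\mathbb P^1$. It is a Cartier divisor in $X\times\mathbb P^1$, hence Cohen–Macaulay of pure dimension $3$. Over $X\setminus B$, $\sigma$ is an isomorphism, and $\sigma^{-1}(B)=B\times\mathbb P^1$ has dimension $\le2$. So $\mathcal X$ is irreducible and generically reduced, hence (being Cohen–Macaulay) integral, and $\pi$, dominant onto a smooth curve, is flat with fibers $D_t$.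

**Step 2: produce a section with poles along fibers.** By (4.5), $h^0(D_t,r(v))>0$ for all $t\in T$, so by semicontinuity $h^0(D_t,\sigma^*v|_{D_t})>0$ for all $t$, and the torsion-free sheaf $\pi_*\sigma^*v$ on $\mathbb P^1$ has positive rank. Hence $\sigma^*v\otimes\pi^*\mathcal O(j)$ has a nonzero section for $j\gg0$.

**Step 3: descend to $X$.** As $\mathcal X$ is integral, this section is nonzero on the dense open set $\mathcal X\setminus\sigma^{-1}(B)\cong X\setminus B$. There $\pi$ is the map given by the pencil, so $\pi^*\mathcal O(1)=\mathcal O(-K_X)$. We get a nonzero section of $v-jK_X$ on $X\setminus B$, which extends to $X$. $\square$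

**(7.2) Conclusion for $s=7$.** Put $K:=r(\mathrm{Eff}(X))+\mathbb RR$. By (7.1) and $r(-K_X)=R$, $K$ contains all integral, hence all rational, nef classes of $D$. Conversely, if $G\subset X$ is a prime divisor, choose $t\in T$ with $G\ne D_t$; then $G|_{D_t}$ is effective, so $r(G)\in\mathrm{Eff}(D)$. Hence $K\subset\mathrm{Eff}(D)+\mathbb RR$. If $\mathrm{Eff}(X)$ were polyhedral, $K$ would be polyhedral, contradicting (4.11). So $\mathrm{Eff}(X_{1,2,7})$ is not polyhedral, and $X_{1,2,7}$ is not an MDS.

**(7.3) Conclusion for $s\ge8$.** Seven of $s$ very general points are very general. Pushforward along $X_{1,2,s}\to X_{1,2,7}$ is a linear map sending $\mathrm{Eff}(X_{1,2,s})$ onto $\mathrm{Eff}(X_{1,2,7})$ (surjectivity by pulling back effective divisors). The image of a polyhedral cone is polyhedral, so $\mathrm{Eff}(X_{1,2,s})$ is not polyhedral. In particular $X_{1,2,8}$ is not an MDS. By BCHM neither $X_{1,2,7}$ nor $X_{1,2,8}$ is log Fano.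

## 8. The divisor $P$ in $X_{1,3,7}$

Let $X=X_{1,3,7}$ and $p_i=(a_i,q_i)$. The fourfold $X$ carries no evident pencil of K3 surfaces, but a divisor in it does.

**(8.1) The divisor $P$ and its genericity.** Since $h^0(\mathcal O(1,1))=8$, there is a $(1,1)$-divisor $\bar P=\{x_0f_0+x_1f_1=0\}$ through the seven points, unique for general points. We want $f_0,f_1$ independent and all $q_i\notin\ell:=\{f_0=f_1=0\}$. Consider the incidence variety $\{(\bar P,p):p_i\in\bar P\}$. The part with $f_0,f_1$ dependent has dimension $\le4+21<28$. The part with $f_0,f_1$ independent and some $q_i\in\ell$ (so $p_i\in\mathbb P^1\times\ell$) has dimension $\le7+18+2<28$. So for general $p$ we have what we want.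

Let $\mathcal A=\{([f_0:f_1],q_1,\dots,q_7):f_0,f_1\text{ independent},\ q_i\notin\ell\}$, irreducible of dimension $7+21=28$; here $a_i$ is determined by $q_i$. The map $\mathcal A\to(\mathbb P^1\times\mathbb P^3)^7$ is dominant between varieties of the same dimension and injective over general $p$. A proper closed subset of $\mathcal A$ has dimension $<28$, so its image is not dense; hence for very general $p$ the corresponding point of $\mathcal A$ is very general. Since $\mathcal A$ dominates $\{(q,\ell)\}$, also $(q,\ell)$ is very general, and Proposition 6.1 applies to it.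

The projection identifies $\bar P\cong\mathrm{Bl}_\ell\mathbb P^3$. Its strict transform $P\in|H_1+H_2-\sum E_i|$ is the smooth threefold $\mathrm{Bl}_q\mathrm{Bl}_\ell\mathbb P^3$. Restriction $\mathrm{Pic}\,X\to\mathrm{Pic}\,P$ is the isomorphism $H_1\mapsto L-E_\ell$, $H_2\mapsto L$, $E_i\mapsto E_i$. Put $A:=2H_2-\sum E_i$. As $-K_X=2H_1+4H_2-3\sum E_i=2P+A$, adjunction gives
$$-K_P=(P+A)|_P .$$
Let $D_t\in|-K_P|$ and $T$ be as in Proposition 6.1, and let $r:\mathrm{Pic}\,X\to N_3$ be restriction to $D_t$, $t\in T$, an isomorphism. Then $r(H_1)=\xi$, $r(P+A)=R$, $r(P)=R-r(A)$.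

**(8.2) Sections of $mA$ from quadrics.** We need that a multiple of $A$ is generated by sections along $P$. Let $Y=\mathrm{Bl}_q\mathbb P^3$ and $A_Y=2L-\sum E_i$, the quadrics through the $q_i$. *For general $q$, $h^0(Y,A_Y)=3$ and $\mathrm{Bs}|A_Y|$ is finite.* Since $h^0\ge3$ always, both conditions are open, so one example suffices. Take seven of the eight points of a transversal intersection of three quadrics. A quadric through these seven contains the eighth (Cayley–Bacharach) and so lies in the net spanned by the three; thus $h^0=3$. At each of the seven points the three tangent planes are independent, so the strict transforms have no common point over it. Hence $\mathrm{Bs}|A_Y|$ is the eighth point.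

By the Zariski–Fujita theorem (a line bundle whose restriction to its base locus is ample, e.g. with finite base locus, is semiample; Lazarsfeld, *Positivity I*, Rem. 2.1.32), $mA_Y$ is base point free for some $m\ge1$. Fix $m$.

Let $l_i\subset X$ be the strict transform of $\mathbb P^1\times\{q_i\}$. *Away from the $l_i$, $X$ maps to $Y$.* With coordinates $(z,y_1,y_2,y_3)$ at $p_i$, $z$ along $\mathbb P^1$, the ideal of $q_i$ is $(y_1,y_2,y_3)$. In the chart of the blow-up where $y_1$ generates the ideal of $E_i$ it becomes $(y_1)$, similarly for $y_2,y_3$; in the chart with $z$, it is $z\cdot(y_1',y_2',y_3')$, and $l_i=\{y'=0\}$. So on $X\setminus\bigcup l_i$ the ideal of $q_i$ pulls back to $\mathcal O(-E_i)$, and the universal property gives a morphism $\rho:X\setminus\bigcup l_i\to Y$ with $\rho^*E_i=E_i$, $\rho^*A_Y=A$. Since the $l_i$ have codimension $3$, sections of $mA_Y$ give sections of $mA$ on $X$.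

*$P$ avoids the $l_i$.* We have $P\cdot l_i=1-1=0$, and $l_i\not\subset P$ because $q_i\notin\ell$. So $P\cap l_i=\emptyset$. Hence $mA$ is generated along $P$ by sections from $Y$. In particular $r(A)=(0;2;1^7)$ is nef, and it is big since $r(A)^2=16-14=2$.

**(8.3) Lifting the pencil to $X$.** As $h^0(A_Y)=3=10-7$, the $q_i$ impose independent conditions on quadrics, so $H^0(2H_2)\to\bigoplus H^0(\mathcal O_{E_i})$ is onto. Since $H^1(2H_2)=0$, the sequence $0\to A\to2H_2\to\bigoplus\mathcal O_{E_i}\to0$ gives $H^1(X,A)=0$. Let $s\in H^0(X,P)$ define $P$. From $0\to A\xrightarrow{s}P+A\to(P+A)|_P\to0$ there are $g_0,g_1\in H^0(X,P+A)$ restricting to a basis of $H^0(P,-K_P)$. For $t_0\in T$, $t_1\ne t_0$, the restriction of the equation of $D_{t_1}$ to $D_{t_0}$ is nonzero, since the kernel of $H^0(P,-K_P)\to H^0(D_{t_0},R)$ is spanned by the equation of $D_{t_0}$. So $D_{t_0}\cap D_{t_1}$ is a divisor in $|\mathcal O_{D_{t_0}}(R)|$, and by (4.8) it is, as a scheme, a smooth rational curve. We denote it again by $R$. So $R=\{s=g_0=g_1=0\}$ scheme-theoretically.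

**(8.4) The cone to study.** Let $C_P\subset\mathrm{Pic}(X)_{\mathbb R}$ be generated by the classes of prime divisors $\ne P$. *If $X$ is an MDS, $C_P$ is polyhedral.* Take finitely many homogeneous nonconstant generators $\phi_i$ of $\mathrm{Cox}(X)$. Dividing out powers of $s$, discarding constants and adding $s$, we may assume that no $\phi_i\ne s$ is divisible by $s$. The equation of a prime divisor $G\ne P$ is a polynomial in the generators, not divisible by $s$, so some monomial does not involve $s$. Thus $[G]$ is a nonnegative combination of the $\deg\phi_i$, $\phi_i\ne s$. These degrees lie in $C_P$, so $C_P$ is the cone they generate.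

## 9. Extending sections off $P$

As in Section 7, we want a section with given restriction to the $D_t$, up to multiples of $P+A$. On $P$ this would work as in (7.1), but then sections must be extended from $P$ to $X$, and the obstruction lies in an $H^1$ on $X$ that we do not control. After blowing up the base curve $R$, however, $P$ becomes negative along the K3 fibers: its normal bundle restricts to $-r(A)$ on $D_t$. This kills the obstruction on all infinitesimal neighborhoods of $D_t$, and the theorem on formal functions does the rest.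

**Proposition 9.1.** If $w\in\mathrm{Pic}\,X$ and $r(w)$ is nef on $D$, then for $j\gg0$ there is a section of $w+jm(P+A)$ not vanishing identically on $P$.

Let $\beta:\hat X\to X$ be the blow-up of $R$, $\mathcal E$ the exceptional divisor, $\hat P=\beta^*P-\mathcal E\cong\mathrm{Bl}_RP$ the strict transform, $\hat G=\beta^*(P+A)-\mathcal E$.

**Step 1: a fibration of $\hat P$ by the K3 surfaces.** The $g_i$ vanish on $R$ and induce $\hat g_i\in H^0(\hat X,\hat G)$. As the ideal of $R$ in $P$ is generated by $g_0,g_1$, the $\hat g_i$ have no common zero on $\hat P$. They define $\pi:\hat P\to\mathbb P^1$ with $\pi^*\mathcal O(1)=\hat G|_{\hat P}$. For $t\in T$ the fiber is the strict transform of $D_t$, isomorphic to $D_t$, since $R$ is a Cartier divisor on the smooth surface $D_t$. These fibers are connected, so the Stein factorization of $\pi$ has degree $1$ over $\mathbb P^1$, $\pi_*\mathcal O=\mathcal O$, and all fibers are connected. Since $\mathcal E|_{D_t}=R$,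
$$\mathcal O(\hat P)|_{D_t}=r(P)-R=-r(A),\qquad \hat G|_{D_t}=R-R=0 .\qquad(9.2)$$

**Step 2: a morphism that contracts $\hat P$ to a curve.** Let $\Lambda\subset|m\hat G|$ be spanned by the $\hat g_0^i\hat g_1^{m-i}$ and by the sections induced by $s^mb\in H^0(X,m(P+A))$, $b\in H^0(Y,mA_Y)$. The latter have divisor $m\hat P+\beta^*\mathrm{div}(b)$. By Step 1, $\mathrm{Bs}(\Lambda)\cap\hat P=\emptyset$. Let $\mu:\tilde X\to\hat X$ be a resolution of the base ideal of $\Lambda$, with $\tilde X$ smooth and $\mu$ an isomorphism over $\hat X\setminus\mathrm{Bs}(\Lambda)\supset\hat P$. Let $F\ge0$ be the fixed part, disjoint from $\hat P$. Then $\tilde M=\mu^*m\hat G-F$ is generated by the moving part, which defines a morphism $\Phi$. Let $\varphi:\tilde X\to\mathcal V$ be its Stein factorization and $\mathcal O_{\mathcal V}(1)$ the ample line bundle with $\varphi^*\mathcal O_{\mathcal V}(1)=\tilde M$.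

On $\hat P$ the sections induced by $s^mb$ vanish, so $\Phi|_{\hat P}$ is $\pi$ followed by a Veronese embedding. Its fibers are those of $\pi$. As $\mathcal V$ is finite over the image of $\Phi$ and the fibers of $\pi$ are connected, $\varphi$ is constant on them. So $\varphi|_{\hat P}=\psi\circ\pi$ with $\psi:\mathbb P^1\to\mathcal V$ finite and injective.

**Step 3: for $t\in T$ and $\gamma=\varphi(D_t)$, $\varphi^{-1}(\gamma)=D_t$ as sets.** This is needed to use formal functions along $D_t$. The fiber is connected and meets $\hat P$ exactly in $D_t$. If it is larger than $D_t$, some irreducible component $Z\not\subset D_t$ meets $D_t$ in a point $x$. Then $Z\not\subset\hat P$ and $\dim Z\ge1$, so there is an irreducible curve $C\subset Z$ through $x$ with $C\not\subset\hat P$. The image of $x$ in $X$ lies in $P$, so by (8.2) some $b\in H^0(Y,mA_Y)$ does not vanish there. The section of $\tilde M$ induced by $s^mb$ has divisor $\mu^*(m\hat P+\beta^*\mathrm{div}(b))-F$, which near $x$ equals $m\hat P$. It contains $x$ but not $C$, so $\tilde M\cdot C>0$. But $C$ lies in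 a fiber of $\varphi$, so $\tilde M\cdot C=0$: a contradiction.

**Step 4: the obstruction vanishes near $\gamma$.** Let $\tilde w=\mu^*\beta^*w$ and $\mathcal L=\tilde w\otimes\mathcal O(-\hat P)$. *Claim: $(R^1\varphi_*\mathcal L)_\gamma=0$.* Near $\hat P$, $D_t=\hat P\cap\{\hat g_t=0\}$, with $\hat g_t$ the combination of $\hat g_0,\hat g_1$ belonging to $t$, is a complete intersection. So by (9.2) its conormal bundle is $\mathcal O(r(A))\oplus\mathcal O$, and $\mathcal L|_{D_t}=r(w)+r(A)$. With $I$ the ideal of $D_t$,
$$\mathcal L\otimes I^k/I^{k+1}\cong\bigoplus_{i=0}^k\mathcal O_{D_t}\big(r(w)+(i+1)r(A)\big) .$$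
Each summand is nef and big, so by (K6) there is no $H^1$. By induction on $k$, from $0\to\mathcal L\otimes I^k/I^{k+1}\to\mathcal L\otimes\mathcal O/I^{k+1}\to\mathcal L\otimes\mathcal O/I^k\to0$, $H^1(\mathcal L\otimes\mathcal O/I^k)=0$ for all $k$. By Step 3, and as $D_t$ is reduced, $I$ is the radical of $\mathfrak m_\gamma\mathcal O_{\tilde X}$, so the powers of $I$ are cofinal with the $\mathfrak m_\gamma^k\mathcal O_{\tilde X}$. The theorem on formal functions shows that the completion of the finitely generated module $(R^1\varphi_*\mathcal L)_\gamma$ is $0$, hence the claim.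

**Step 5: a section on $\tilde X$.** By Step 4 and $0\to\mathcal L\to\tilde w\to\tilde w|_{\hat P}\to0$, the map $\varphi_*\tilde w\to\varphi_*(\tilde w|_{\hat P})=:\mathcal Q$ is surjective at $\gamma$. We have $\mathcal Q=\psi_*\pi_*(\tilde w|_{\hat P})$. The sheaf $\pi_*(\tilde w|_{\hat P})$ is torsion-free, and it has positive rank because $r(w)$ is nef, hence by (4.5) effective, on $D_t$ for all $t\in T$. So $\mathcal Q_\gamma\ne0$, and the image $\mathcal F\subset\mathcal Q$ of $\varphi_*\tilde w$ is nonzero. By Serre's theorems, for $j\gg0$ the sheaf $\mathcal F(j)$ has a nonzero section, and it lifts to $H^0(\mathcal V,\varphi_*\tilde w(j))=H^0(\tilde X,\tilde w+j\tilde M)$. The lift does not vanish identically on $\hat P$.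

**Step 6: descend to $X$.** Multiply the lift by the equation of $jF$, which is disjoint from $\hat P$: we get a section of $\mu^*(\beta^*w+jm\hat G)$. Push it down to $\hat X$, and multiply by the equation of $jm\mathcal E$, which does not contain $\hat P$. This gives a section of $\beta^*(w+jm(P+A))$ not vanishing identically on $\hat P$, i.e. the desired section on $X$. $\square$

**(9.3) Conclusion for $X_{1,3,7}$.** Put $K:=r(C_P)+\mathbb RR$; recall $r(P+A)=R$. If $r(w)$ is nef and integral, the divisor of the section in Proposition 9.1 is a sum of primes $\ne P$, so $r(w)+jmR\in r(C_P)$. Hence $K$ contains all rational nef classes of $D$. If $G\ne P$ is a prime divisor, $G|_P$ is effective; restricting to $D_t$ with $t\in T$, $D_t\not\subset G$ (all but finitely many $t\in T$), gives $r(G)\in\mathrm{Eff}(D)$. So $K\subset\mathrm{Eff}(D)+\mathbb RR$. By (4.11), $K$ is not polyhedral; hence $C_P$ is not polyhedral. By (8.4), $X_{1,3,7}$ is not an MDS, hence by BCHM not log Fano. With Section 7 this proves Theorem A. $\blacksquare$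

## 10. Anticanonical divisors on $X_{1,2,7}$ and $X_{1,3,7}$, and other ground fields

**Proof of Theorem B, part 1.** For $n\in\{2,3\}$ and $s\le6$, $X_{1,n,s}$ is log Fano, hence an MDS, by (F1). For $s\ge7$ it is not an MDS, hence not log Fano: $n=2$ by (7.2), (7.3); $n=3$, $s=7$ by (9.3); $n=3$, $s\ge8$ by (F3).

**Proof of part 2.** The first assertion is (7.2), (7.3). On $X=X_{1,2,7}$ take $t\in T$. The sequence $0\to-(m-1)K_X\to-mK_X\to\mathcal O_{D_t}(mR)\to0$ and $h^0(D_t,mR)=1$ from (4.8) give $h^0(-mK_X)\le m+1$ by induction. The $m+1$ monomials of degree $m$ in a basis of the pencil are linearly independent, because a nonzero binary form is a product of linear forms, and each linear form gives a nonzero section. So $h^0(-mK_X)=m+1$, and $-K_X$ is not big.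

**Proof of part 3.** Let $X=X_{1,3,7}$.

*Coefficient at least $1$.* We restrict to $D_t$ and test with the nef class $f$. Let $G\in|-Nm'K_X|$ come from an effective $\mathbb Q$-divisor by clearing denominators; put $M=Nm'\ge1$, so $G\in|M(2P+A)|$, and let $k=\mathrm{mult}_PG$. Then $G-kP$ restricts to an effective divisor on $P$, and then on $D_t$ for suitable $t\in T$, of class $(2M-k)(R-r(A))+M\,r(A)$. Now $r(A)\cdot R=(0;2;1^7)\cdot(1;3;2^7)=6+24-28=2$, and $f=(1;5;3^7)=R+r(A)$ is nef with $f\cdot R=0$ and $f\cdot r(A)=2+2=4$. Intersecting with $f$ gives $4(k-M)\ge0$, so $k\ge M$.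

*Sharpness.* $-K_X=2P+A\sim P+\{g_0=0\}$, and $g_0|_P\ne0$.

*Bigness.* $A_Y$ is nef with $A_Y^3=8-7=1$, hence big, so $NA_Y-\sum E_i$ is effective on $Y$ for $N\gg0$, and via $\rho$ so is $NA-\sum E_i$ on $X$. Then $P+NA=(H_1+H_2)+(NA-\sum E_i)$ is big plus effective, so big, and so is $-K_X=\frac1N(P+NA)+(2-\frac1N)P$.

*Not log Fano, again.* If $(X,\Delta)$ were klt with $\Delta\ge0$ and $-(K_X+\Delta)$ ample, choose an effective $\mathbb Q$-divisor $H\sim_{\mathbb Q}-(K_X+\Delta)$ not containing $P$. Then $\Delta+H\sim_{\mathbb Q}-K_X$ contains $P$ with coefficient $<1$, a contradiction.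

That $C_P$ is not polyhedral is (9.3). $\blacksquare$

**Remark 10.1 (other fields).** *Theorem A holds over every uncountable algebraically closed field $k$ of characteristic $0$.* The parameter space $M=(\mathbb P^1\times\mathbb P^n)^s$ and the family of blow-ups over the locus of distinct points are defined over $\mathbb Q$. Let $\eta$ be the generic point of $M_{\mathbb Q}$, with residue field $\kappa$. If $b\in M(k)$ lies in no proper closed subset defined over $\mathbb Q$ (countably many conditions), then $b$ induces an embedding $\kappa\subset k$, and $X_b=X_\eta\otimes_\kappa k$. The classes $H_1,H_2,E_i$, which freely generate $\mathrm{Pic}\,X_b$, are defined over $\kappa$, so by flat base change $\mathrm{Cox}(X_b)=\mathcal R\otimes_\kappa k$, where $\mathcal R$ is the multigraded section ring of these classes on $X_\eta$. If $\mathcal R\otimes_\kappa k$ is finitely generated over $k$, its generators involve finitely many elements of $\mathcal R$. The subalgebra $\mathcal R'\subset\mathcal R$ they generate satisfies $\mathcal R'\otimes_\kappa k=\mathcal R\otimes_\kappa k$,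 so $\mathcal R'=\mathcal R$. The converse is clear. So the MDS property of such $X_b$ depends neither on $k$ nor on $b$. For $k=\mathbb C$ a very general point in the sense used above also satisfies this genericity condition, so no such $X_b$ is an MDS for the three pairs $(n,s)$, and by BCHM none is log Fano.
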